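\title{A counterexample to the double variational principle for mean dimension}

\begin{abstract}
The double variational principle of Lindenstrauss and Tsukamoto expresses the mean dimension of a free minimal dynamical system as a minimum over metrics of a supremum over invariant measures of rate distortion dimensions. It is conjectured to hold for all dynamical systems. We disprove this conjecture: there is a system of mean dimension $0$ such that, for every compatible metric, the supremum of the lower rate distortion dimensions is at least $7/8$. A variant has, for every metric, an invariant measure of infinite lower rate distortion dimension. The proof works with periodic points of large prime period $p$ and combines $\mathbb{Z}/p$-equivariant cohomology with a family of random equivariant maps.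
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{system} is a pair $(\mathcal{X},T)$ consisting of a nonempty compact metrizable space $\mathcal{X}$ and a homeomorphism $T\colon\mathcal{X}\to\mathcal{X}$. We write $\mathcal{M}^T(\mathcal{X})$ for the set of $T$-invariant Borel probability measures and $\mathcal{D}(\mathcal{X})$ for the set of metrics compatible with the topology. For $d\in\mathcal{D}(\mathcal{X})$ and $N\ge1$ put
\[
d_N(x,x')=\max_{0\le n<N}d(T^nx,T^nx').
\]
All logarithms $\log$ are to base $2$. The symbol $|\cdot|_\infty$ denotes the maximum of the absolute values of the real coordinates of a vector, and \emph{sup-diameter} is the diameter for $|\cdot|_\infty$.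

\subsection{Two ways to count parameters per unit time}

\emph{Mean dimension} (Gromov) is a topological count. For $\varepsilon>0$ let $\operatorname{Widim}_\varepsilon(\mathcal{X},d)$ be the minimum of $\dim P$ over all finite simplicial complexes $P$ that admit a continuous map $\phi\colon\mathcal{X}\to P$ all of whose fibers have $d$-diameter less than $\varepsilon$. Thus $\operatorname{Widim}_\varepsilon(\mathcal{X},d_N)$ is the number of real parameters needed to record, continuously and with error less than $\varepsilon$, an orbit segment of length $N$. It is subadditive in $N$: if $\phi\colon \mathcal{X}\to P$ works for $d_N$ and $\phi'\colon\mathcal{X}\to P'$ works for $d_{N'}$, then $(\phi,\phi'\circ T^N)\colon\mathcal{X}\to P\times P'$ works for $d_{N+N'}$. Hence $\operatorname{Widim}_\varepsilon(\mathcal{X},d_N)/N$ converges to its infimum as $N\to\infty$. The limit does not decrease when $\varepsilon$ decreases, so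
\begin{equation}\label{eq:mdim}
\operatorname{mdim}(\mathcal{X},T)=\lim_{\varepsilon\to0}\lim_{N\to\infty}\frac{\operatorname{Widim}_\varepsilon(\mathcal{X},d_N)}{N}
=\sup_{\varepsilon>0}\,\inf_{N\ge1}\frac{\operatorname{Widim}_\varepsilon(\mathcal{X},d_N)}{N}.
\end{equation}
This quantity does not depend on $d\in\mathcal{D}(\mathcal{X})$.

\emph{Rate distortion dimension} is an information-theoretic count. Let $d\in\mathcal{D}(\mathcal{X})$, $\mu\in\mathcal{M}^T(\mathcal{X})$ and $\varepsilon>0$. The rate distortion function $R(d,\mu,\varepsilon)$ is the infimum of $I(\mathbf{X};\mathbf{Y})/N$, where $I$ is mutual information (recalled in Section~\ref{sec:info}), over all $N\ge1$ and all pairs of random variables on a common probability space such that $\mathbf{X}$ takes values in $\mathcal{X}$ with law $\mu$, $\mathbf{Y}=(\mathbf{Y}_0,\dots,\mathbf{Y}_{N-1})$ takes values in $\mathcal{X}^N$, and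
\[
\mathbb{E}\Big[\frac1N\sum_{n=0}^{N-1}d(T^n\mathbf{X},\mathbf{Y}_n)\Big]<\varepsilon .
\]
We call such a pair \emph{admissible}. The number $R(d,\mu,\varepsilon)$ measures the bits per unit time needed to describe the orbit of a $\mu$-random point with average distortion less than $\varepsilon$. One real parameter costs about $\log(1/\varepsilon)$ bits at accuracy $\varepsilon$, which leads to the upper and lower rate distortion dimensions
\[
\overline{\operatorname{rdim}}(\mathcal{X},T,d,\mu)=\limsup_{\varepsilon\to0}\frac{R(d,\mu,\varepsilon)}{\log(1/\varepsilon)},\qquad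
\underline{\operatorname{rdim}}(\mathcal{X},T,d,\mu)=\liminf_{\varepsilon\to0}\frac{R(d,\mu,\varepsilon)}{\log(1/\varepsilon)}.
\]

Two results of Lindenstrauss and Tsukamoto relate the two counts. First, for every system and every $d\in\mathcal{D}(\mathcal{X})$,
\begin{equation}\label{eq:LT}
\operatorname{mdim}(\mathcal{X},T)\le\sup_{\mu\in\mathcal{M}^T(\mathcal{X})}\underline{\operatorname{rdim}}(\mathcal{X},T,d,\mu).
\end{equation}
Second, if the system is free (it has no periodic points) and minimal (every orbit is dense), then the \emph{double variational principle} holds, with both minima attained: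
\begin{equation}\label{eq:dvp}
\begin{split}
\operatorname{mdim}(\mathcal{X},T)&=\min_{d\in\mathcal{D}(\mathcal{X})}\ \sup_{\mu\in\mathcal{M}^T(\mathcal{X})}\underline{\operatorname{rdim}}(\mathcal{X},T,d,\mu)\\
&=\min_{d\in\mathcal{D}(\mathcal{X})}\ \sup_{\mu\in\mathcal{M}^T(\mathcal{X})}\overline{\operatorname{rdim}}(\mathcal{X},T,d,\mu).
\end{split}
\end{equation}
It is conjectured that \eqref{eq:dvp} holds for all systems, without any additional assumption; the problem is posed in \cite{Tsukamoto}. The two simplest systems with periodic points agree with the conjecture.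

\begin{example}[Periodic systems]\label{ex:periodic}
Let $\mu\in\mathcal{M}^T(\mathcal{X})$ be concentrated on $\{x:T^px=x\}$. Partition $\mathcal{X}$ into $m$ Borel sets of $d_p$-diameter less than $\varepsilon/2$, choose a periodic point $x_i$ with $T^px_i=x_i$ in each set of positive measure, and put $\mathbf{Y}_n=T^nx_i$ when $\mathbf{X}$ lies in the $i$-th set. Then $I(\mathbf{X};\mathbf{Y})\le\log m$ for every $N$, so $R(d,\mu,\varepsilon)=0$. If $T^p=\mathrm{id}$, then also $d_N=d_p$ for $N\ge p$, so $\operatorname{mdim}(\mathcal{X},T)=0$, and all terms of \eqref{eq:dvp} vanish.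
\end{example}

\begin{example}[The full shift]\label{ex:shift}
Let $X_0=([0,1]^r)^{\mathbb{Z}}$, $(Tx)_n=x_{n+1}$, and $d(x,x')=\sup_n2^{-|n|}|x_n-x'_n|_\infty$. Let $0<\varepsilon\le1$ and $2^{-k-1}<\varepsilon$. The projection onto the coordinates $-k,\dots,N-1+k$ gives $\operatorname{Widim}_\varepsilon(X_0,d_N)\le r(N+2k)$. Conversely, let $\phi\colon X_0\to P$ have fibers of $d_N$-diameter less than $1$, and restrict it to the cube $[0,1]^{rN}$ of points that vanish outside the coordinates $0,\dots,N-1$. The preimages of the open vertex stars of a fine subdivision of $P$ cover the cube, none meets two opposite faces, and each point lies in at most $\dim P+1$ of them; Lebesgue's covering theorem gives $\dim P\ge rN$. So $\operatorname{mdim}(X_0,T)=r$. Rounding each of the $r(N+2k)$ real coordinates to one of $\lceil1/\varepsilon\rceil$ values with error at most $\varepsilon/2$, and letting $N\to\infty$, gives $R(d,\mu,\varepsilon)\le r\log\lceil1/\varepsilon\rceil$ for every $\mu$. Together with \eqref{eq:LT} this shows that \eqref{eq:dvp} holds with value $r$.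
\end{example}

\subsection{Results}

The conjecture is false.

\begin{theorem}\label{thm:A}
For every integer $r\ge1$ there is a system $(X,T)=(X(r),T)$ with $\operatorname{mdim}(X,T)=0$ such that the following holds. If $(Z,T)$ is any system containing $(X,T)$ as a closed invariant subsystem and $d\in\mathcal{D}(Z)$, then
\[
\sup_{\mu\in\mathcal{M}^T(X)}\underline{\operatorname{rdim}}(Z,T,d,\mu)\ \ge\ r-\tfrac18 .
\]
\end{theorem}

For $r=1$ and $Z=X$ we obtain, for every $d\in\mathcal{D}(X)$,
\[
\operatorname{mdim}(X,T)=0<\tfrac78\le\sup_\mu\underline{\operatorname{rdim}}(X,T,d,\mu)\le\sup_\mu\overline{\operatorname{rdim}}(X,T,d,\mu),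
\]
so \eqref{eq:dvp} fails for $X(1)$. The ambient system $Z$ in Theorem~\ref{thm:A} allows us to combine the systems $X(r)$ into one.

\begin{theorem}\label{thm:B}
There is a system $(\hat X,T)$ with $\operatorname{mdim}(\hat X,T)=0$ such that for every $d\in\mathcal{D}(\hat X)$ there is $\mu\in\mathcal{M}^T(\hat X)$ with $\underline{\operatorname{rdim}}(\hat X,T,d,\mu)=\infty$. Moreover, if $(Q,T)$ is any system of mean dimension $a<\infty$, then the disjoint union $\hat X\sqcup Q$ has mean dimension $a$, and for every metric on $\hat X\sqcup Q$ both suprema in \eqref{eq:dvp} are $+\infty$; in particular both right-hand sides of \eqref{eq:dvp} are $+\infty$.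
\end{theorem}

The proofs use neither \eqref{eq:LT} nor the free minimal case of \eqref{eq:dvp}.

\subsection{The idea: a metric has no origin of time}

By \eqref{eq:LT}, the content of the conjecture is the existence of one good metric. The reason to expect it is this. If the mean dimension is $a$, then at each scale orbit segments of length $N$ are recorded by a map to a polyhedron of dimension about $aN$; a point of such a polyhedron should cost about $aN\log(1/\delta)$ bits at accuracy $\delta$; and one hopes to assemble these maps, over a sequence of scales, into a metric.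

The weak point is that these maps are attached to an origin of time. A map adapted to $d_N$ treats the times $0,\dots,N-1$ as one block, and the subadditivity argument cuts longer segments at $0,N,2N,\dots$. A metric $d$ knows no origin: a $d$-Lipschitz function $f$ is read in the same way at all times, and the map $x\mapsto(f(T^nx))_n$ commutes with $T$. On the set $K$ of points of prime period $p$, time is the cycle $\mathbb{Z}/p$, and $x\mapsto(f(T^nx))_{n\in\mathbb{Z}/p}$ is a $\mathbb{Z}/p$-equivariant map, whereas cutting the cycle into blocks is not an equivariant operation. Our system is an extension of the full shift $([0,1]^r)^{\mathbb{Z}}$ in which the projection $y\colon K\to[0,1]^{rp}$ can be approximated by maps with low-dimensional image, but no \emph{equivariant} approximation has small image. A free system has no periodic points, so this mechanism does not conflict with the theorem for free minimal systems.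

The proof has four parts. Section~\ref{sec:info} turns measures on periodic points that satisfy a small ball estimate $C^p\delta^{\alpha p}$ into an invariant measure of lower rate distortion dimension at least $\alpha$, and runs the whole argument for the full shift, where Brouwer's fixed point theorem supplies the topology. Section~\ref{sec:system} constructs $X$. Section~\ref{sec:top} proves the substitute for Brouwer's theorem: an equivariant approximation of $y$ meets the image of every equivariant map $a\colon\Gamma\to\mathbb{R}^{rp}$ near the center of the cube, where $\Gamma$ is a free $\mathbb{Z}/p$-complex of dimension about $p/8$. Section~\ref{sec:random} builds a random such $a$ that meets a given set of diameter $\delta$ with probability roughly $\delta^{rp-p/8}$. Section~\ref{sec:proofs} puts the parts together.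

\section{From periodic points to rate distortion}\label{sec:info}

\subsection{Mutual information}

Let $\mathbf{X},\mathbf{Y}$ be random variables with values in compact metric spaces, with joint law $\mathsf{P}$, and let $\mathsf{Q}$ be the product of their laws. The mutual information $I(\mathbf{X};\mathbf{Y})$ is the relative entropy of $\mathsf{P}$ with respect to $\mathsf{Q}$, that is, the supremum of $\sum_i\mathsf{P}(\mathcal{A}_i)\log\big(\mathsf{P}(\mathcal{A}_i)/\mathsf{Q}(\mathcal{A}_i)\big)$ over finite Borel partitions $\{\mathcal{A}_i\}$ of the product space. Let $H$ denote Shannon entropy. We use the following standard facts.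
\begin{itemize}
\item[(I1)] $I(\phi(\mathbf{X});\psi(\mathbf{Y}))\le I(\mathbf{X};\mathbf{Y})$ for Borel maps $\phi,\psi$ (data processing).
\item[(I2)] If $\mathbf{Y}$ takes finitely many values, then $I(\mathbf{X};\mathbf{Y})=H(\mathbf{Y})-H(\mathbf{Y}|\mathbf{X})$, where $H(\mathbf{Y}|\mathbf{X})$ is the expected entropy of the conditional law of $\mathbf{Y}$ given $\mathbf{X}$.
\item[(I3)] If $\mathbf{S}$ takes finitely many values, then $I((\mathbf{X},\mathbf{S});\mathbf{Y})=I(\mathbf{S};\mathbf{Y})+\sum_s P(\mathbf{S}=s)\,I(\mathbf{X};\mathbf{Y}|\mathbf{S}=s)$, where the last quantity is computed under the conditional probability given $\mathbf{S}=s$ (chain rule).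
\item[(I4)] For a Borel set $\mathcal{A}$ in the product, $I(\mathbf{X};\mathbf{Y})\ge\mathsf{P}(\mathcal{A})\log(1/\mathsf{Q}(\mathcal{A}))-1$. Indeed, the partition $\{\mathcal{A},\mathcal{A}^c\}$ gives $\mathsf{P}(\mathcal{A})\log\frac{1}{\mathsf{Q}(\mathcal{A})}+\mathsf{P}(\mathcal{A}^c)\log\frac1{\mathsf{Q}(\mathcal{A}^c)}$ minus a binary entropy, which is at most $1$.
\item[(I5)] Let $W(\cdot|i)$ be probability vectors on a finite set, indexed by a finite set of inputs $i$ (a \emph{channel}). For an input law $(\lambda_i)$, the mutual information of input and output is $H\big(\sum_i\lambda_iW(\cdot|i)\big)-\sum_i\lambda_iH(W(\cdot|i))$ by (I2). It is a continuous and concave function of $(\lambda_i)$.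
\end{itemize}

\subsection{The criterion}

If $T^px=x$, then $T^nx$ is defined for $n\in\mathbb{Z}/p$. We write $\mathbb{R}^{rp}=(\mathbb{R}^r)^{\mathbb{Z}/p}$ and let $T$ act on it by $(Tw)_n=w_{n+1}$. For $f\colon Z\to\mathbb{R}^r$ the \emph{orbit map}
\[
\Phi_p\colon\operatorname{Fix}(T^p)\to\mathbb{R}^{rp},\qquad \Phi_p(x)=(f(T^nx))_{n\in\mathbb{Z}/p},
\]
satisfies $\Phi_p\circ T=T\circ\Phi_p$.

\begin{proposition}\label{prop:criterion}
Let $(Z,T)$ be a system, $d\in\mathcal{D}(Z)$, and let $f\colon Z\to[-1,2]^r$ satisfy $|f(x)-f(x')|_\infty\le\Lambda\,d(x,x')$ with $\Lambda>0$. Let $\alpha>0$ and $C\ge1$. Suppose that for all $p$ in an infinite set of positive integers there is a Borel probability measure $\nu_p$ on $\operatorname{Fix}(T^p)$ such that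
\begin{equation}\label{eq:smallball}
\nu_p(\Phi_p\in A)\le C^p\delta^{\alpha p}
\end{equation}
for all $\delta\in(0,1]$ and all Borel sets $A\subset\mathbb{R}^{rp}$ of sup-diameter at most $\delta$. Put $\mu_p=\frac1p\sum_{n\in\mathbb{Z}/p}T^n_*\nu_p$, and let $\mu$ be a weak limit of $\mu_p$ along a sequence $p\to\infty$. Then $\mu\in\mathcal{M}^T(Z)$ and $\underline{\operatorname{rdim}}(Z,T,d,\mu)\ge\alpha$.
\end{proposition}

Each $\mu_p$ has $R(d,\mu_p,\varepsilon)=0$ by Example~\ref{ex:periodic}, so the proposition is not a semicontinuity statement about $R$. What \eqref{eq:smallball} controls is the cost of describing one full period. The proof takes a good code for $\mu$ of some block length $N$, makes it finite so that it also serves $\mu_p$ for large $p$, and uses it about $p/N$ times to describe one period.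

\begin{proof}
Since $T^p$ is the identity on $\operatorname{Fix}(T^p)$, each $\mu_p$ is invariant, and so is the weak limit $\mu$. Fix $\kappa$ with $0<\kappa<\min(\frac12,\alpha/r)$. For $\varepsilon>0$ put
\[
\delta=\Lambda\varepsilon/\kappa^2,\qquad b=2C\,4^{r\kappa}\,2^{\alpha}\,\delta^{\alpha-r\kappa},
\]
and let $\varepsilon$ be so small that $\delta\le\frac12$ and $b<1$. Let $\beta>R(d,\mu,\varepsilon)$. We show that $\beta\ge(1-\kappa)\log(1/b)-1$.

\emph{Step 1: a finite channel.} There is an admissible pair $(\mathbf{X}^0,\mathbf{Y}^0)$ for $\mu$, of some length $N$, with $I(\mathbf{X}^0;\mathbf{Y}^0)<N\beta$ and expected distortion $E_0<\varepsilon$. Choose $\eta>0$ with $E_0+4\eta<\varepsilon$. For each $x\in Z$ all but countably many $d_N$-spheres about $x$ are $\mu$-null, so finitely many open $d_N$-balls of radius less than $\eta/2$ with $\mu$-null boundary cover $Z$. Making them disjoint, we get a partition of $Z$ into nonempty Borel sets $B_i$ of $d_N$-diameter less than $\eta$ with $\mu(\partial B_i)=0$. Choose $x_i\in B_i$, and write $\iota(x)=i$ for $x\in B_i$. Put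 $\mathbf{Y}'_n=x_{\iota(\mathbf{Y}^0_n)}$, so that $\mathbf{Y}'$ takes values in a finite set and $d(\mathbf{Y}^0_n,\mathbf{Y}'_n)<\eta$. Let $W(\cdot|i)$ be the conditional law of $\mathbf{Y}'$ given $\iota(\mathbf{X}^0)=i$ (any fixed law on the same finite set if $\mu(B_i)=0$), and let $\mathsf{D}(i,\mathbf{y})=\frac1N\sum_{l<N}d(T^lx_i,\mathbf{y}_l)$. For a probability measure $\lambda$ on $Z$ let $\mathsf{I}_\lambda$ and $\mathsf{D}_\lambda$ be the mutual information and the expectation of $\mathsf{D}$ for the channel $W$ with input law $(\lambda(B_i))_i$. By (I1), $\mathsf{I}_\mu<N\beta$, and by the triangle inequality $\mathsf{D}_\mu\le E_0+2\eta$. Since $\mu(\partial B_i)=0$, we have $\mu_p(B_i)\to\mu(B_i)$ along the sequence. By (I5) and the linearity of $\mathsf{D}_\lambda$, for large $p$ in the sequence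
\begin{equation}\label{eq:step1}
\mathsf{I}_{\mu_p}<N\beta,\qquad \mathsf{D}_{\mu_p}+\eta+N\operatorname{diam}(Z)/p<\varepsilon .
\end{equation}
Fix such a $p$.

\emph{Step 2: coding one period.} The estimate \eqref{eq:smallball} concerns $\nu_p$, while \eqref{eq:step1} concerns its time average $\mu_p$. A random starting time reconciles the two. Let $\mathbf{X}$ have law $\nu_p$, let $\mathbf{J}$ be uniform on $\mathbb{Z}/p$ and independent of $\mathbf{X}$, and let $m=\lfloor p/N\rfloor$. Given $\mathbf{J}$ and $\mathbf{X}$, choose the blocks $\mathbf{B}_k=(\mathbf{Y}_{\mathbf{J}+kN},\dots,\mathbf{Y}_{\mathbf{J}+kN+N-1})$, $0\le k<m$, with indices in $\mathbb{Z}/p$, independently, $\mathbf{B}_k$ having law $W(\cdot\,|\,\iota(T^{\mathbf{J}+kN}\mathbf{X}))$. Let the fewer than $N$ remaining $\mathbf{Y}_n$ be a fixed point of $Z$. Given $\mathbf{J}=j$, the variable $\mathbf{X}$ still has law $\nu_p$, the blocks are conditionally independent given $\mathbf{X}$, and the conditional law of $\mathbf{B}_k$ depends only on $\iota(T^{j+kN}\mathbf{X})$. By (I2) and the subadditivity of entropy,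
\[
I(\mathbf{X};\mathbf{Y}|\mathbf{J}=j)\le\sum_{k<m}\big(H(\mathbf{B}_k|\mathbf{J}=j)-H(\mathbf{B}_k|\mathbf{X},\mathbf{J}=j)\big)=\sum_{k<m}\mathsf{I}_{T^{j+kN}_*\nu_p}.
\]
By (I1) and (I3), and since $I(\mathbf{X};\mathbf{J})=0$, the quantity $I(\mathbf{X};\mathbf{Y})\le I(\mathbf{X};(\mathbf{Y},\mathbf{J}))$ is at most the average of the left side over $j$. For fixed $k$, the index $j+kN$ runs over $\mathbb{Z}/p$ with $j$. The concavity in (I5) and \eqref{eq:step1} give
\[
I(\mathbf{X};\mathbf{Y})\le m\cdot\frac1p\sum_{n\in\mathbb{Z}/p}\mathsf{I}_{T^n_*\nu_p}\le m\,\mathsf{I}_{\mu_p}\le p\beta .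
\]
If $i=\iota(T^{\mathbf{J}+kN}\mathbf{X})$, then $d(T^{\mathbf{J}+kN+l}\mathbf{X},T^lx_i)<\eta$ for $0\le l<N$, so the $k$-th block contributes at most $N\eta+N\mathsf{D}(i,\mathbf{B}_k)$ to $\sum_nd(T^n\mathbf{X},\mathbf{Y}_n)$. The expectation of $\mathsf{D}(i,\mathbf{B}_k)$ is the average over $j$ of $\mathsf{D}_{T^{j+kN}_*\nu_p}$, which is $\mathsf{D}_{\mu_p}$. Therefore
\[
\mathbb{E}\,\frac1p\sum_{n\in\mathbb{Z}/p}d(T^n\mathbf{X},\mathbf{Y}_n)\le\frac{Nm}p(\eta+\mathsf{D}_{\mu_p})+\frac{N\operatorname{diam}(Z)}p<\varepsilon .
\]

\emph{Step 3: the lower bound.} Let $\mathbf{U}=\Phi_p(\mathbf{X})$ and $\mathbf{V}=(f(\mathbf{Y}_n))_{n\in\mathbb{Z}/p}$. Then $I(\mathbf{U};\mathbf{V})\le p\beta$ by (I1), and $\mathbb{E}\frac1p\sum_n|\mathbf{U}_n-\mathbf{V}_n|_\infty<\Lambda\varepsilon$. The distortion is an average, while \eqref{eq:smallball} is about the sup norm, so we allow a proportion $\kappa$ of bad times. Let $\mathcal{A}$ be the Borel set of pairs $(u,v)$ of points of $([-1,2]^r)^{\mathbb{Z}/p}$ with $\#\{n:|u_n-v_n|_\infty>\delta\}\le\kappa p$. By Markov's inequality the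 expected proportion of $n$ with $|\mathbf{U}_n-\mathbf{V}_n|_\infty>\delta$ is at most $\Lambda\varepsilon/\delta=\kappa^2$, and by Markov's inequality again $P((\mathbf{U},\mathbf{V})\in\mathcal{A})\ge1-\kappa$. Fix $v$. To cover $\{u:(u,v)\in\mathcal{A}\}$, choose the set of bad indices in one of at most $2^p$ ways; at each of the at most $\kappa p$ bad indices choose one of $\lceil3/\delta\rceil^r\le(4/\delta)^r$ cubes of side at most $\delta$ that cover $[-1,2]^r$; at the other indices take the cube of radius $\delta$ about $v_n$. This gives at most $2^p(4/\delta)^{r\kappa p}$ product sets of sup-diameter at most $2\delta\le1$. By \eqref{eq:smallball} and Fubini's theorem, the product of the laws of $\mathbf{U}$ and $\mathbf{V}$ gives $\mathcal{A}$ measure at most $2^p(4/\delta)^{r\kappa p}C^p(2\delta)^{\alpha p}=b^p<1$. By (I4), $p\beta\ge(1-\kappa)\,p\log(1/b)-1$, which proves the claimed bound.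

Since $\beta>R(d,\mu,\varepsilon)$ was arbitrary and $\log(1/b)=(\alpha-r\kappa)\log(1/\varepsilon)-C'$ with $C'$ independent of $\varepsilon$, we get $\underline{\operatorname{rdim}}(Z,T,d,\mu)\ge(1-\kappa)(\alpha-r\kappa)$. The measure $\mu$ does not depend on $\kappa$; let $\kappa\to0$.
\end{proof}

In Step 1 the period $p$ tends to infinity while $\varepsilon$ is fixed. This is why the constant in \eqref{eq:smallball} must have the form $C^p$ with $C$ independent of $p$: a constant such as $p^{p/8}$ would subtract $\frac18\log p$ from the lower bound for $\beta$.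

\subsection{The model case: an arbitrary metric on the full shift}

The measures $\nu_p$ will be laws of solutions $x(g)$ of an equation with a random parameter $g$. The solution can be chosen measurably.

\begin{lemma}\label{lem:selection}
Let $\mathcal{G}$ and $K$ be compact metrizable spaces, and let $\Xi\subset\mathcal{G}\times K$ be closed with $\Xi_g=\{x:(g,x)\in\Xi\}\ne\emptyset$ for all $g$. Then there is a Borel map $g\mapsto x(g)$ with $x(g)\in\Xi_g$.
\end{lemma}

\begin{proof}
The Kuratowski--Ryll-Nardzewski theorem gives a Borel selection for a family of nonempty closed subsets $\Xi_g$ of a Polish space, provided that $\{g:\Xi_g\cap E\ne\emptyset\}$ is Borel for every open $E$. For closed $E$ this set is the projection of the compact set $\Xi\cap(\mathcal{G}\times E)$, and an open set is a countable union of closed sets.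
\end{proof}

We also use that $d$-Lipschitz functions are dense in $C(Z)$; they form an algebra that contains the constants and separates points.

\begin{example}\label{ex:model}
Let $X_0=([0,1]^r)^{\mathbb{Z}}$ and let $d\in\mathcal{D}(X_0)$ be arbitrary. We find $\mu$ with $\underline{\operatorname{rdim}}(X_0,T,d,\mu)\ge r$. The coordinate $x\mapsto x_0$ need not be $d$-Lipschitz, so choose a $d$-Lipschitz $f$ with $|f(x)-x_0|_\infty\le\frac1{16}$. Here $\operatorname{Fix}(T^p)=[0,1]^{rp}$, and $\Phi_p$ is within $\frac1{16}$ of the identity. Nothing else is known about $\Phi_p$; it may collapse sets of large Lebesgue measure, so Lebesgue measure is not a suitable $\nu_p$. Instead let $c=(\frac12,\dots,\frac12)$ and let $g$ be uniformly distributed in the cube $\mathcal{G}=\{|g-c|_\infty\le\frac1{16}\}$. The map $x\mapsto x-\Phi_p(x)+g$ sends the cube $\{|x-c|_\infty\le\frac18\}$ to itself, so by Brouwer's theorem $\Phi_p(x)=g$ has a solution. Let $\nu_p$ be the law of a Borel selection $x(g)$. A set $A$ of sup-diameter at most $\delta$ lies in a cube of side $\delta$, so $\nu_p(\Phi_p\in A)=P(g\in A)\le(8\delta)^{rp}$.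 Proposition~\ref{prop:criterion} applies with $C=8^r$ and $\alpha=r$.
\end{example}

The proof of Theorem~\ref{thm:A} has the same shape. But the argument of Example~\ref{ex:model} uses only that $\Phi_p$ is close to the identity of a cube of dimension $rp$. In a system of mean dimension zero such an argument cannot succeed, and the equivariance of $\Phi_p$ must enter.

\section{The system $X$}\label{sec:system}

Fix $r\ge1$. We want an extension of the full shift in which every point carries a continuous \emph{name} in a polyhedron of dimension $s$ that determines its orbit approximately for a time $N\gg s$. Given a fine finite closed cover, the natural name of $x$ is a probability vector on the sets that contain $x$. If all such vectors are allowed, the names of $x$ form a simplex and no topology is lost, but the dimension of the space of names is not controlled. If only vertices are allowed, the dimension is $0$, but the space is cut into pieces. We allow the $s$-skeleton, and we repeat this at finer and finer scales. Put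
\[
s_j=64r\,2^j,\qquad N_j=(j+1)s_j\qquad(j\ge0).
\]
The property $s_j/N_j\to0$ will give mean dimension zero. The property $\sum_j1/s_j=1/(32r)$ will bound the total loss of topology in Lemma~\ref{lem:survive}.

\subsection{Construction}

Let $X_0=([0,1]^r)^{\mathbb{Z}}$ with the shift $T$ and a compatible metric $d^{(0)}\le1$. Suppose that a system $(X_j,T)$ with a compatible metric $d^{(j)}\le1$ is given. Choose a finite cover of $X_j$ by nonempty closed sets $E_v$, $v\in V_j$, of $d^{(j)}_{N_j}$-diameter less than $2^{-j}$. Let $P_j$ be the set of probability vectors $q$ on $V_j$ with at most $s_j+1$ nonzero entries; it is the $s_j$-skeleton of the simplex with vertex set $V_j$. Put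
\[
S_j=\{(x,q)\in X_j\times P_j:\ q_v>0\Rightarrow x\in E_v\},\qquad S_j(x)=\{q:(x,q)\in S_j\}.
\]
The set $S_j$ is closed: if $(x^i,q^i)\in S_j$ converge to $(x,q)$ and $q_v>0$, then $q^i_v>0$ and hence $x^i\in E_v$ for large $i$, so $x\in E_v$. The set $S_j(x)$ of names of $x$ is the $s_j$-skeleton of the simplex on the nonempty set $\{v:x\in E_v\}$. The $s$-skeleton of a complex has the cohomology of the complex in degrees below $s$ and no cohomology above $s$. Hence:
\begin{equation}\label{eq:fiber}
\begin{gathered}
S_j(x)\text{ is a nonempty connected finite complex whose}\\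
\text{reduced cohomology is concentrated in degree }s_j.
\end{gathered}
\end{equation}
To obtain a system we attach a name at every time:
\[
X_{j+1}=\{(x,(q_n)_{n\in\mathbb{Z}})\in X_j\times P_j^{\mathbb{Z}}:\ q_n\in S_j(T^nx)\text{ for all }n\},\qquad T(x,(q_n))=(Tx,(q_{n+1})).
\]
This is a closed invariant subset of $X_j\times P_j^{\mathbb{Z}}$, and its projection to $X_j$ is equivariant and onto. Let $d^{(j+1)}$ be the maximum of $d^{(j)}$ on the first factor and a compatible metric bounded by $1$ on $P_j^{\mathbb{Z}}$. Finally let $X=X(r)=\varprojlim X_j$, the nonempty compact space of compatible sequences $x=(x_j)$, with the induced homeomorphism $T$ and the metric $d^{(\infty)}(x,x')=\sum_j2^{-j-1}d^{(j)}(x_j,x'_j)$. The numbers $d^{(j)}(x_j,x_j')$ are nondecreasing in $j$ and bounded by $1$, so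
\begin{equation}\label{eq:metric}
d^{(\infty)}(x,x')\le d^{(j)}(x_j,x'_j)+2^{-j-1}.
\end{equation}

\begin{proposition}\label{prop:mdim0}
$\operatorname{mdim}(X,T)=0$.
\end{proposition}

\begin{proof}
Consider the map $X\to X_{j+1}\to P_j$ that sends $x$ to the name $q_0$. If $q\in P_j$ and $q_v>0$, then every $x$ in the fiber over $q$ has $x_j\in E_v$. By \eqref{eq:metric} the fiber has $d^{(\infty)}_{N_j}$-diameter less than $2^{-j}+2^{-j-1}<2^{1-j}$. Hence $\operatorname{Widim}_\varepsilon(X,d^{(\infty)}_{N_j})/N_j\le s_j/N_j=1/(j+1)$ whenever $2^{1-j}\le\varepsilon$, and the infimum in \eqref{eq:mdim} is $0$ for every $\varepsilon$.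
\end{proof}

\subsection{Periodic points}

Let $p$ be an odd prime and let $G=\mathbb{Z}/p$ act through its generator $T$ on $K_j=\operatorname{Fix}(T^p|X_j)$ and $K=\operatorname{Fix}(T^p|X)=\varprojlim K_j$. Then $K_0=[0,1]^{rp}\subset\mathbb{R}^{rp}$ with the cyclic permutation of coordinates, and
\[
K_{j+1}=\{(x,(q_n)_{n\in\mathbb{Z}/p}):\ x\in K_j,\ q_n\in S_j(T^nx)\}.
\]
The fiber of $K_{j+1}\to K_j$ over $x$ is the nonempty product $\prod_{n\in\mathbb{Z}/p}S_j(T^nx)$. We write $y$ for the equivariant projections $K\to K_0$ and $K_j\to K_0$, and $c=(\frac12,\dots,\frac12)$ for the center of the cube, which is fixed by $G$. If $y_0$ denotes the time-$0$ coordinate of the $X_0$-component, a map from $X$ or $X_j$ to $[0,1]^r$, then $y(x)=(y_0(T^nx))_{n\in\mathbb{Z}/p}$.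

The next remark shows how small $y$ looks once an origin of time is chosen.

\begin{remark}[Compression by blocks]\label{rem:compress}
Choose $j\ge1$ such that $d^{(0)}(x,x')<2^{-j}$ implies $|x_0-x'_0|_\infty\le\frac1{16}$, and write $s=s_j$, $N=N_j$. Choose $x^v\in E_v$ and let $\beta\colon P_j\to(\mathbb{R}^r)^{N}$, $\beta(q)=\sum_vq_v\,(y_0(T^nx^v))_{0\le n<N}$; this map is affine on simplices. If $q\in S_j(x)$ and $q_v>0$, then $x,x^v\in E_v$, so $|y_0(T^nx)-y_0(T^nx^v)|_\infty\le\frac1{16}$ for $0\le n<N$. Hence $\beta(q)$ is within $\frac1{16}$ of $(y_0(T^nx))_{0\le n<N}$. For $x\in K$ with level-$j$ names $(q_n)$, let $\Phi'(x)\in\mathbb{R}^{rp}$ consist of the blocks $\beta(q_0),\beta(q_N),\beta(q_{2N}),\dots$ ($\lfloor p/N\rfloor$ blocks), followed by the fewer than $N$ remaining coordinates of $y(x)$. Then $\Phi'$ is continuous, $|\Phi'-y|_\infty\le\frac1{16}$, and $\Phi'(K)$ lies in a finite union of affine subspaces of dimension at most $sp/N+rN=p/(j+1)+rN_j$. The map $\Phi'$ reads only every $N$-th name, starting at time $0$; its definition does not respect the action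 of $G$.
\end{remark}

\section{An equivariant intersection theorem}\label{sec:top}

Let $p$, $G$, $K_j$, $K$, $y$, $c$ be as above. Cohomology is sheaf (equivalently, \v{C}ech) cohomology with coefficients in $\mathbb{F}_p$, and $H_c^*$ denotes cohomology with compact supports.

\subsection{The test complex $\Gamma$ and the statement}

Let $t=\lceil p/16\rceil$ and $M=2t$; then $2\le M\le p/8+2\le p$. Let $\Gamma$ be the join of $M+1$ copies of $G$: its vertices are the pairs $(i,T^k)$ with $0\le i\le M$, $k\in\mathbb{Z}/p$, and a set of vertices is a simplex when the indices $i$ are distinct. The group acts by $T(i,T^k)=(i,T^{k+1})$. The complex $\Gamma$ is finite and $M$-dimensional; as a join of $M+1$ nonempty discrete sets it is $(M-1)$-connected. No element $T^k\neq1$ maps a simplex to itself, because it preserves $i$ and moves every vertex. Hence $G$ acts freely on the simplices and on the points of $\Gamma$.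

Recall that $BG=EG/G$, where $EG$ is a contractible free $G$-complex; that every free $G$-complex has an equivariant map to $EG$; and that, for $p$ odd, $H^*(BG)$ is the tensor product of an exterior algebra on a class of degree $1$ and a polynomial algebra on a class of degree $2$. Let $u\in H^2(\Gamma/G)$ be the pullback of the polynomial generator under $\Gamma/G\to BG$. This map is an isomorphism on $\pi_i$ for $i<M$ and onto for $i=M$ (as $\pi_M(BG)=0$), so it is injective on $H^i$ for $i\le M$. Moreover $\Gamma\to\Gamma/G\to BG$ factors through $EG$. Thus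
\begin{equation}\label{eq:u}
u^t\ne0\ \text{ in }H^{2t}(\Gamma/G),\qquad\text{and the pullback of }u\text{ to }\Gamma\text{ is }0 .
\end{equation}

\begin{theorem}\label{thm:intersect}
Let $\Phi\colon K\to\mathbb{R}^{rp}$ and $a\colon\Gamma\to\mathbb{R}^{rp}$ be continuous and $G$-equivariant, with $|\Phi(x)-y(x)|_\infty\le\frac1{16}$ for all $x\in K$ and $|a(\gamma)-c|_\infty\le\frac1{16}$ for all $\gamma\in\Gamma$. Then $\Phi(x)=a(\gamma)$ for some $x\in K$ and $\gamma\in\Gamma$.
\end{theorem}

In Example~\ref{ex:model} the image of $\Phi_p$ contained every point near $c$. Here it meets every equivariant $M$-dimensional family near $c$, and the price is the dimension $M\approx p/8$, the source of the $\frac18$ in Theorem~\ref{thm:A}. The following general position lemma shows that the equivariance of $\Phi$ cannot be dropped; it is used again in Section~\ref{sec:random}.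

\begin{lemma}\label{lem:generic}
Let $\mathcal{W}$ be a finite-dimensional real vector space with a linear action of $G$, let $O\subset\mathcal{W}$ be nonempty, open, convex and $G$-invariant, and let $H_1,\dots,H_l$ be affine subspaces of codimension at least $M+1$. Then there is a continuous equivariant map $\Gamma\to O\setminus\bigcup_mH_m$.
\end{lemma}

\begin{proof}
For $w_0,\dots,w_M\in O$ send the vertex $(i,T^k)$ to $T^kw_i$ and extend affinely over simplices. This map is equivariant with values in $O$, and its image is the union of the convex hulls of $T^{k_0}w_0,\dots,T^{k_M}w_M$ over all $(k_0,\dots,k_M)$. Let $H=h+H^0$ be one of the subspaces, with $H^0$ linear. If the classes of the vectors $T^{k_i}w_i-h$ in $\mathcal{W}/H^0$ are linearly independent, the hull misses $H$, since $\sum t_iT^{k_i}w_i\in H$ with $\sum t_i=1$ would give $\sum t_i(T^{k_i}w_i-h)\in H^0$. Linear dependence defines an algebraic subset of $\mathcal{W}^{M+1}$. It is proper, because $\dim\mathcal{W}/H^0\ge M+1$ and each map $w_i\mapsto T^{k_i}w_i-h$ is onto. Finitely many proper algebraic subsets do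 not cover the open set $O^{M+1}$.
\end{proof}

\begin{remark}\label{rem:equivneeded}
For large $p$ we have $p/2+rN_j+M<rp$. Then Lemma~\ref{lem:generic}, applied to the open cube of radius $\frac1{16}$ about $c$, gives an equivariant $a$ whose image misses the image of the map $\Phi'$ of Remark~\ref{rem:compress}. So Theorem~\ref{thm:intersect} fails for non-equivariant $\Phi$.
\end{remark}

\subsection{The classes $z_j$}

Brouwer's theorem in Example~\ref{ex:model} expresses that the fundamental class of the cube is nonzero. We need a class that sees the symmetry, so we pass to quotients by $G$. Let $\xi=(\mathbb{R}^{rp}\times\Gamma)/G$ with the diagonal action, a vector bundle over $\Gamma/G$. The sup norm is $G$-invariant; for a set $I\subset[0,\infty)$ let $\xi_I$ be the set of vectors of sup norm in $I$. A permutation of odd order is even, so $G$ preserves the orientation of $\mathbb{R}^{rp}$ and $\xi$ is orientable. Let $O_j=\{x\in K_j:|y(x)-c|_\infty<\frac14\}$ and $U_j=(O_j\times\Gamma)/G$. The space $U_j$ is an open subset of the compact metrizable space $(K_j\times\Gamma)/G$,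 and $U_{j+1}$ is the full preimage of $U_j$; hence $U_{j+1}\to U_j$ is proper. The translation $w\mapsto w-c$ identifies $U_0$ with $\xi_{[0,1/4)}$.

By the Thom isomorphism theorem there is a class $z_0\in H^{rp}_c(U_0)$ such that $\omega\mapsto\omega z_0$ is an isomorphism $H^k(\Gamma/G)\to H_c^{k+rp}(U_0)$ for all $k$. We write $u$ also for the pullback of $u$ to $H^2(U_j)$. It acts on $H_c^*(U_j)$ by cup product, compatibly with pullback under the proper maps $U_{j+1}\to U_j$. By \eqref{eq:u},
\begin{equation}\label{eq:start}
u^tz_0\ne0 .
\end{equation}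
Let $z_j\in H_c^{rp}(U_j)$ be the pullback of $z_0$. We must show that $z_j\ne0$ for all $j$. Pullback under $U_{j+1}\to U_j$ need not be injective in degree about $rp$, which for small $j$ is far above the degree $s_j$ in which the fibers begin to have cohomology. The point is that the kernel is annihilated by a bounded power of $u$, and \eqref{eq:start} is a reserve of $t$ powers to spend.

\subsection{Sheaf-theoretic tools}

For a locally compact Hausdorff space $U$ let $D^+(U)$ be the bounded-below derived category of sheaves of $\mathbb{F}_p$-vector spaces. An object $\mathcal{B}$ has cohomology groups $H_c^m(U;\mathcal{B})$, with $H_c^m(U;\mathcal{B}[k])=H_c^{m+k}(U;\mathcal{B})$; they vanish for $m<0$ if $\mathcal{B}$ is a sheaf; and distinguished triangles give long exact sequences. We use the following standard facts.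
\begin{itemize}
\item[(S1)] For compact pairs, $H^*(L,L')=H_c^*(L\setminus L')$; homotopic maps of pairs induce the same map; an inverse limit of compact pairs has as cohomology the direct limit (continuity); and for finite complexes one obtains the usual cohomology.
\item[(S2)] If $\pi\colon U'\to U$ is proper, then $H_c^*(U')=H_c^*(U;R\pi_*\mathbb{F}_p)$, and $\pi^*$ is induced by the unit $\mathbb{F}_p\to R\pi_*\mathbb{F}_p$. The sheaf $R^k\pi_*\mathbb{F}_p$ is associated with $V\mapsto H^k(\pi^{-1}V)$, and restriction to fibers identifies its stalk at $x$ with $H^k(\pi^{-1}(x))$ (proper base change), compatibly with cup products.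
\item[(S3)] For $\mathcal{C}\in D^+(U)$ with cohomology sheaves $\mathcal{F}_k$ there are truncations $\tau_{\le k}\mathcal{C}\to\mathcal{C}$, with cohomology sheaves $\mathcal{F}_l$ for $l\le k$ and $0$ for $l>k$, and triangles $\tau_{\le k-1}\mathcal{C}\to\tau_{\le k}\mathcal{C}\to\mathcal{F}_k[-k]\to(\tau_{\le k-1}\mathcal{C})[1]$.
\item[(S4)] A class $u\in H^2(U)$ is a morphism $\mathbb{F}_p\to\mathbb{F}_p[2]$ in $D^+(U)$. Tensoring over the field $\mathbb{F}_p$ is exact, so each $\mathcal{B}$ has a morphism $\mathcal{B}\otimes u\colon\mathcal{B}\to\mathcal{B}[2]$, natural in $\mathcal{B}$ and compatible with shifts up to sign. Thus $u$ acts on $H_c^*(U;\mathcal{B})$, the action commutes up to sign with the maps induced by morphisms $\mathcal{B}\to\mathcal{B}'[k]$, and for $\mathcal{B}=\mathbb{F}_p$ it is cup product with $u$.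
\item[(S5)] If $\rho\colon\tilde U\to U$ is a finite covering, then $\rho_*$ is exact, $(\rho_*\mathcal{H})_x=\bigoplus_{\rho(\tilde x)=x}\mathcal{H}_{\tilde x}$, and $\rho_*\mathcal{H}\otimes\mathcal{B}\cong\rho_*(\mathcal{H}\otimes\rho^*\mathcal{B})$ naturally in $\mathcal{B}\in D^+(U)$ (projection formula). In particular $(\rho_*\mathcal{H})\otimes u$ corresponds to $\rho_*(\mathcal{H}\otimes\rho^*u)$, which is zero if $\rho^*u=0$.
\end{itemize}

\subsection{One step of the tower}

Fix $j$ and write $s=s_j$, $U=U_j$, $U'=U_{j+1}$, $\tilde U=O_j\times\Gamma$, $\tilde U'=O_{j+1}\times\Gamma$. Let $\pi\colon U'\to U$ and $\tilde\pi\colon\tilde U'\to\tilde U$ be the projections, $\rho\colon\tilde U\to U$ and $\rho'\colon\tilde U'\to U'$ the $G$-coverings, and $\mathcal{F}_k=R^k\pi_*\mathbb{F}_p$.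

The structure of the $\mathcal{F}_k$ is visible for $p=3$. Suppose that at $\tilde x=(x,\gamma)$ the three factors $S_j(x),S_j(Tx),S_j(T^2x)$ of the fiber are $s$-spheres, with generators $\epsilon_0,\epsilon_1,\epsilon_2$ of $H^s$. The cohomology of the fiber has basis $1$ in degree $0$; $\epsilon_0,\epsilon_1,\epsilon_2$ in degree $s$; $\epsilon_0\epsilon_1,\epsilon_1\epsilon_2,\epsilon_2\epsilon_0$ in degree $2s$; and $\epsilon_0\epsilon_1\epsilon_2$ in degree $3s$. The fiber over $T^k\tilde x$ has the same factors, renumbered so that factor $k$ at $\tilde x$ is factor $0$ at $T^k\tilde x$. So an element of the stalk of $\mathcal{F}_s$ at $[\tilde x]$ is the same as a factor-$0$ class at each of the three points $\tilde x,T\tilde x,T^2\tilde x$: the stalk is that of a direct image under $\rho$. The same holds in degree $2s$ with the factor pair $\{0,1\}$. In degree $3s$ the stalk has dimension $1$ and is not of this form.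

\begin{lemma}\label{lem:sheaves}
We have $\mathcal{F}_k=0$ unless $k\in\{0,s,2s,\dots,ps\}$; the unit gives $\mathbb{F}_p\cong\mathcal{F}_0$; and for $1\le i\le p-1$ the class $u$ acts as $0$ on $H_c^*(U;\mathcal{F}_{is})$.
\end{lemma}

\begin{proof}
If $V\subset\tilde U$ is open and $\rho|_V$ is injective, then $\rho'$ maps $\tilde\pi^{-1}(V)$ homeomorphically onto $\pi^{-1}(\rho V)$. Hence $\rho^*\mathcal{F}_k=R^k\tilde\pi_*\mathbb{F}_p$, and by (S2) its stalk at $\tilde x=(x,\gamma)$ is $H^k(\prod_nS_j(T^nx))$. By \eqref{eq:fiber} and the K\"unneth formula for finite complexes, this group is $\mathbb{F}_p$ for $k=0$, vanishes unless $k\in\{0,s,\dots,ps\}$, and for $k=is$ is the direct sum, over the subsets $\sigma\subset\mathbb{Z}/p$ with $|\sigma|=i$, of the images of $\bigotimes_{n\in\sigma}H^s(S_j(T^nx))$ under the cup product of pullbacks. This proves the first two claims.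

The decomposition is one of sheaves on $\tilde U$. For $n\in\mathbb{Z}/p$ let $r_n$ be the proper projection of $\{(x,\gamma,q)\in\tilde U\times P_j:q\in S_j(T^nx)\}$ to $\tilde U$. The $n$-th name defines a map from $\tilde U'$ to this space over $\tilde U$, and so a morphism $R^sr_{n*}\mathbb{F}_p\to R^s\tilde\pi_*\mathbb{F}_p$. For $|\sigma|=i$ let $\mathcal{S}_\sigma\subset R^{is}\tilde\pi_*\mathbb{F}_p$ be the image of $\bigotimes_{n\in\sigma}R^sr_{n*}\mathbb{F}_p$ under the cup product; the order of the factors affects only signs. By (S2) the stalks of the $\mathcal{S}_\sigma$ are the K\"unneth summands, so $R^{is}\tilde\pi_*\mathbb{F}_p=\bigoplus_{|\sigma|=i}\mathcal{S}_\sigma$.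

Let $1\le i\le p-1$ and $\mathcal{F}=\mathcal{F}_{is}$. Both $\tilde\pi^{-1}(\tilde x)$ and $\tilde\pi^{-1}(T\tilde x)$ are mapped by $\rho'$ homeomorphically onto $\pi^{-1}([\tilde x])$, and $\rho'\circ T=\rho'$. So the identification $(\rho^*\mathcal{F})_{T\tilde x}=\mathcal{F}_{[\tilde x]}=(\rho^*\mathcal{F})_{\tilde x}$ is the map $T^*$ induced by $T\colon\tilde\pi^{-1}(\tilde x)\to\tilde\pi^{-1}(T\tilde x)$. The $n$-th name of $T(x,(q_m),\gamma)$ is $q_{n+1}$, so $T^*$ sends classes pulled back from the $n$-th factor at $T\tilde x$ to classes pulled back from the $(n+1)$-st factor at $\tilde x$. Hence the identification carries $(\mathcal{S}_\sigma)_{T^k\tilde x}$ onto $(\mathcal{S}_{\sigma+k})_{\tilde x}$.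

Because $p$ is prime, a subset $\sigma$ with $\sigma+k=\sigma$ for some $k\ne0$ is empty or all of $\mathbb{Z}/p$. So $G$ acts freely on the $i$-subsets. Let $\Sigma$ be a set of orbit representatives and $\mathcal{H}=\bigoplus_{\sigma\in\Sigma}\mathcal{S}_\sigma$, a direct summand of $\rho^*\mathcal{F}$. Consider the composite $\mathcal{F}\to\rho_*\rho^*\mathcal{F}\to\rho_*\mathcal{H}$ of the unit and the projection. On the stalk at $[\tilde x]$ the target is $\bigoplus_k\mathcal{H}_{T^k\tilde x}$, and the $k$-th component is, after the identification above, the projection of $\bigoplus_{|\sigma|=i}(\mathcal{S}_\sigma)_{\tilde x}$ onto $\bigoplus_{\sigma\in\Sigma+k}(\mathcal{S}_{\sigma})_{\tilde x}$. The translates $\Sigma+k$, $k\in\mathbb{Z}/p$, partition the $i$-subsets, so the composite is an isomorphism $\mathcal{F}\cong\rho_*\mathcal{H}$. Finally, $\tilde U\to U\to\Gamma/G$ factors through $\Gamma$, so $\rho^*u=0$ by \eqref{eq:u}, and (S5) shows that $\mathcal{F}\otimes u=0$.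
\end{proof}

\begin{remark}
The last claim does not extend to $i=p$. If $x\in O_j$ is fixed by $T$ and $S_j(x)$ is a sphere, then the restriction of $\mathcal{F}_{ps}$ to $(\{x\}\times\Gamma)/G=\Gamma/G$ is locally constant of rank one with monodromy a homomorphism $G\to\mathbb{F}_p^\times$, which is trivial. The restriction is the constant sheaf, on whose cohomology $u$ acts nontrivially. The hypothesis $m\le ps$ below keeps $\mathcal{F}_{ps}$ out of range.
\end{remark}

\begin{lemma}\label{lem:onestep}
Let $\omega\in H^m_c(U_j)$ with $1\le m\le ps_j$. If $\pi^*\omega=0$, then $u^\tau\omega=0$ for $\tau=\lfloor(m-1)/s_j\rfloor$.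
\end{lemma}

In the language of the Leray spectral sequence of $\pi$, the class $\omega$ lies in the bottom row and can be hit only by differentials from the rows $s,2s,\dots,\tau s$; each of these rows is annihilated by $u$ and costs one factor.

\begin{proof}
Let $\mathcal{C}=R\pi_*\mathbb{F}_p$ and $\mathcal{C}_i=\tau_{\le is}\mathcal{C}$ for $0\le i\le p$. By Lemma~\ref{lem:sheaves}, $\mathcal{C}_0\cong\mathbb{F}_p$ through the unit, $\mathcal{C}_p=\mathcal{C}$, and $\mathcal{C}_{i-1}=\tau_{\le is-1}\mathcal{C}$. So (S3) gives triangles
\[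
\mathcal{C}_{i-1}\to\mathcal{C}_i\to\mathcal{F}_{is}[-is]\xrightarrow{\ \partial\ }\mathcal{C}_{i-1}[1]\qquad(1\le i\le p)
\]
and, for every $k$, exact sequences
\begin{equation}\label{eq:les}
H_c^{k-1-is}(U;\mathcal{F}_{is})\xrightarrow{\ \partial\ }H_c^k(U;\mathcal{C}_{i-1})\to H_c^k(U;\mathcal{C}_i).
\end{equation}
Let $\omega_i\in H_c^m(U;\mathcal{C}_i)$ be the image of $\omega=\omega_0$. By (S2) and the hypothesis, $\omega_p=0$. Since $m\le ps$, we have $\tau\le p-1$. For $i>\tau$ we have $m-1-is<0$, so the second map in \eqref{eq:les} with $k=m$ is injective. Hence $\omega_\tau=0$.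

Suppose that $u^l\omega_i=0$ with $1\le i\le\tau$ and $l\ge0$. By (S4), $u^l\omega_{i-1}$ maps to $u^l\omega_i=0$, so \eqref{eq:les} with $k=m+2l$ gives $u^l\omega_{i-1}=\partial\epsilon$ for some $\epsilon\in H_c^*(U;\mathcal{F}_{is})$. As $i\le p-1$, Lemma~\ref{lem:sheaves} gives $u\epsilon=0$, and therefore $u^{l+1}\omega_{i-1}=\pm\partial(u\epsilon)=0$. Starting from $l=0$, $i=\tau$, we reach $u^\tau\omega_0=0$ after $\tau$ steps.
\end{proof}

\subsection{The whole tower}

\begin{lemma}\label{lem:survive}
$z_j\ne0$ for all $j\ge0$.
\end{lemma}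

\begin{proof}
Let $\tau_j=\lfloor(rp+2t)/s_j\rfloor$ and $b_j=t-\sum_{i<j}\tau_i$. Since $2t\le p\le rp$ and $\sum_j1/s_j=1/(32r)$, we have $\sum_j\tau_j\le2rp/(32r)=p/16\le t$, so $0\le b_j\le t$. We show by induction that $u^{b_j}z_j\ne0$. For $j=0$ this is \eqref{eq:start}. Suppose that $u^{b_{j+1}}z_{j+1}=0$. The class $\omega=u^{b_{j+1}}z_j$ has $\pi^*\omega=0$ and degree $m$ with $1\le m\le rp+2t\le2rp\le ps_j$. Lemma~\ref{lem:onestep} gives $u^\tau\omega=0$ with $\tau\le\tau_j$, hence $u^{b_j}z_j=u^{\tau_j}\omega=0$, contrary to the induction hypothesis.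
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:intersect}]
Write $K_\infty=K$. For $0\le j\le\infty$ let $L_j$ and $L'_j$ be the quotients by $G$ of $\{x\in K_j:|y(x)-c|_\infty\le\frac14\}\times\Gamma$ and $\{x\in K_j:|y(x)-c|_\infty=\frac14\}\times\Gamma$. These are compact pairs, $L_j\setminus L_j'=U_j$ for $j<\infty$, and $(L_0,L_0')=(\xi_{[0,1/4]},\xi_{\{1/4\}})$. The natural map $L_\infty\to\varprojlim L_j$ is onto by compactness. It is injective: if two points have images in the same $G$-orbit at every level, one element of the finite group $G$ relates them at infinitely many levels, hence at all. The same holds for $L'_\infty$. By (S1), $H^{rp}(L_\infty,L'_\infty)=\varinjlim H_c^{rp}(U_j)$, so by Lemma~\ref{lem:survive} the pullback $z_\infty$ of $z_0\in H^{rp}(L_0,L'_0)$ is nonzero.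

Suppose that $\Phi(x)\ne a(\gamma)$ for all $x,\gamma$. By compactness there is $\eta\in(0,\frac18]$ with $|\Phi(x)-a(\gamma)|_\infty\ge\eta$ for all $x,\gamma$. For $0\le\lambda\le1$ put
\[
\Theta_\lambda(x,\gamma)=(y(x)-c)+\lambda\big[(\Phi(x)-y(x))-(a(\gamma)-c)\big].
\]
This map is equivariant, because $\Phi$, $a$ and $y$ are. The bracket has sup norm at most $\frac18$. So $|\Theta_\lambda|_\infty\le\frac38$ where $|y-c|_\infty\le\frac14$, and $|\Theta_\lambda|_\infty\ge\frac18\ge\eta$ where $|y-c|_\infty=\frac14$. Hence $[(x,\gamma)]\mapsto[(\Theta_\lambda(x,\gamma),\gamma)]$ is a homotopy of maps of compact pairs $\theta_\lambda\colon(L_\infty,L'_\infty)\to(\xi_{[0,1]},\xi_{[\eta,1]})$. The inclusions $\xi_{[0,1/4]}\subset\xi_{[0,1]}$ and $\xi_{\{1/4\}}\subset\xi_{[\eta,1]}$ are homotopy equivalences (retract radially), so by the five lemma there is $z'\in H^{rp}(\xi_{[0,1]},\xi_{[\eta,1]})$ that restricts to $z_0$. The map $\theta_0$ is the projection to $(L_0,L'_0)$ followed by the inclusion, so $\theta_0^*z'=z_\infty\ne0$. On the other hand $\Theta_1=\Phi-a$, so $\theta_1$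 factors through $(\xi_{[\eta,1]},\xi_{[\eta,1]})$ and $\theta_1^*z'=0$. This contradicts homotopy invariance.
\end{proof}

\section{Random equivariant maps}\label{sec:random}

This section supplies the analog of the uniformly distributed point $g$ of Example~\ref{ex:model}. It does not involve $X$.

\begin{proposition}\label{prop:random}
Let $0<\theta\le\frac1{10}$. There is $C=C(r,\theta)\ge1$ such that for every odd prime $p$ there are a compact metrizable space $\mathcal{G}$ with a Borel probability measure and a continuous map $\mathcal{G}\times\Gamma\to\mathbb{R}^{rp}$, $(g,\gamma)\mapsto a_g(\gamma)$, with the following properties. Each $a_g$ is $G$-equivariant and satisfies $|a_g-c|_\infty\le\frac1{16}$. For every $A\subset\mathbb{R}^{rp}$ of sup-diameter at most $\delta\in(0,1]$, the set $\{g:a_g(\Gamma)\cap A\ne\emptyset\}$ is contained in an event of probability at most $C^p\delta^{\,rp-M-5\theta rp}$.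
\end{proposition}

Without symmetry one would translate a fixed $M$-dimensional polyhedron by a random vector: about $\delta^{-M}$ pieces of size $\delta$ each meet $A$ with probability about $\delta^{rp}$. Three difficulties arise.
\begin{itemize}
\item A translation is equivariant only if its vector is fixed by $G$, which leaves $r$ random parameters instead of $rp$. We use random linear maps that commute with $T$, namely Fourier multipliers. A multiplier randomizes a vector only at the frequencies where the vector is not small, so $\Gamma$ must first be mapped to vectors with spread spectrum.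
\item The complex $\Gamma$ has $p^{M+1}$ top simplices, too many for a constant $C^p$. We push its image into the $M$-skeleton of a cubical lattice, where only $C^p$ cells are available.
\item Multipliers are controlled in the $\ell^2$ norm, not in the sup norm. We give up a proportion $\theta$ of the coordinates, and we fold the real line onto a short interval by a piecewise isometry; truncation would create atoms.
\end{itemize}

All counting rests on one observation.

\begin{lemma}\label{lem:gauss}
For $n\ge0$ and $\varrho\ge0$, the closed Euclidean ball of radius $\varrho$ about $0$ in $\mathbb{R}^n$ has volume at most $\exp(\pi\varrho^2)$ and contains at most $3^n\exp(\varrho^2)$ points of $\mathbb{Z}^n$.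
\end{lemma}

\begin{proof}
The indicator of the ball is at most $\exp(\pi\varrho^2-\pi|x|^2)$ and at most $\exp(\varrho^2-|x|^2)$. Now use $\int_{\mathbb{R}}\exp(-\pi x^2)\,dx=1$ and $\sum_{i\in\mathbb{Z}}\exp(-i^2)\le1+2\sum_{i\ge1}2^{-i}=3$.
\end{proof}

Fix $\theta$ and $p$, and put $D=\lceil1/\theta\rceil$, $\ell=\lfloor\theta p\rfloor$, $h=\sqrt{\theta/(72D)}\le1$. Let $\mathcal{W}$ be the space of functions $w\colon\mathbb{Z}/p\to\mathbb{C}^D$ with $(Tw)_n=w_{n+1}$ and the $\ell^2$ norm $\|\cdot\|$. With $\zeta=\exp(2\pi i/p)$, the Fourier transform $\hat w_k=p^{-1/2}\sum_nw_n\zeta^{-nk}\in\mathbb{C}^D$ is unitary and satisfies $\widehat{(Tw)}_k=\zeta^k\hat w_k$. The same formulas apply to $\mathbb{C}^{\mathbb{Z}/p}$. We identify $\mathcal{W}=\mathbb{R}^{2Dp}$ by the real and imaginary parts of the entries of the $w_n$. Then $G$ permutes coordinates and $\|w\|^2\le2Dp\,|w|_\infty^2$. The multiplicity $D$ is there to give the set of vectors with many vanishing Fourier coefficients a codimension larger than $M$.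

\subsection{Spread spectrum and few cells}

\begin{lemma}\label{lem:cells}
There are a constant $C_1=C_1(\theta)$, a set $\mathcal{E}\subset\mathcal{W}$ and a continuous equivariant map $\psi\colon\Gamma\to\mathcal{W}$ with $\psi(\Gamma)\subset\mathcal{E}$ such that:
\begin{itemize}
\item[(a)] every $w\in\mathcal{E}$ satisfies $\|w\|\le2\sqrt p$ and $\#\{k:|\hat w_k|<\frac12\}\le2\theta p$;
\item[(b)] for $0<\varepsilon\le1$ there is a set $\mathcal{E}_\varepsilon\subset\mathcal{E}$ of at most $C_1^p(2/\varepsilon)^M$ points such that every point of $\mathcal{E}$ is within sup-distance $\varepsilon$ of $\mathcal{E}_\varepsilon$.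
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Spread spectrum.} Let $\mathcal{O}$ be the set of $w$ with $\hat w_k=0$ for at most $\ell$ indices $k$. Its complement is a finite union of linear subspaces of real codimension $2D(\ell+1)>2D\theta p\ge2p\ge M+1$. Lemma~\ref{lem:generic} gives an equivariant map $\Gamma\to\mathcal{O}$. Let $\lambda(w)>0$ be the $(\ell+1)$-st smallest of the numbers $|\hat w_k|$; it is continuous and $G$-invariant on $\mathcal{O}$. Replace $\hat w_k$ by $\hat w_k/\max(|\hat w_k|,\lambda(w))$. This operation is continuous and commutes with $T$, and $|\hat w_k|\ge\lambda(w)$ for all but at most $\ell$ indices. We obtain a continuous equivariant map $\varphi$ from $\Gamma$ to the compact set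
\[
\mathcal{N}=\{w:\ |\hat w_k|\le1\text{ for all }k,\ |\hat w_k|=1\text{ for all but at most }\ell\text{ indices}\}.
\]

\emph{Pushing into a skeleton.} A \emph{lattice cube} is a product of $2Dp$ factors, each of the form $\{hi\}$ or $[hi,h(i+1)]$ with $i\in\mathbb{Z}$; a \emph{lattice box} is a product of possibly degenerate intervals with endpoints in $h\mathbb{Z}$. The group $G$ permutes the lattice cubes. Let $\Gamma'$ be an iterated barycentric subdivision of $\Gamma$ such that $\varphi(\Delta)$ has sup-diameter at most $h$ for each simplex $\Delta$ of $\Gamma'$. The group acts freely on the simplices of $\Gamma'$, since an invariant simplex has a fixed barycenter. Let $\mathcal{B}(\Delta)$ be the smallest lattice box containing $\varphi(\Delta)$. Its sides have length at most $3h$, $\mathcal{B}(T\Delta)=T\mathcal{B}(\Delta)$, and $\mathcal{B}(\Delta')\subset\mathcal{B}(\Delta)$ for a face $\Delta'$ of $\Delta$. The box is a convex union of lattice cubes, so its $i$-skeleton $\mathcal{B}(\Delta)^{i}$ is $(i-1)$-connected. We define $\psi$ by induction on $i=\dim\Delta$, with $\psi(\Delta)\subset\mathcal{B}(\Delta)^{i}$.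 For one simplex $\Delta$ in each orbit, $\psi(\partial\Delta)\subset\mathcal{B}(\Delta)^{i-1}\subset\mathcal{B}(\Delta)^{i}$ by monotonicity, so $\psi$ extends to $\Delta$ with values in $\mathcal{B}(\Delta)^i$ (for $i=0$ choose a vertex of the box); define $\psi$ on $T^k\Delta$ by equivariance. Let $\mathcal{E}$ be the union of all lattice cubes of dimension at most $M$ all of whose points are within sup-distance $3h$ of $\mathcal{N}$. Every point of $\mathcal{B}(\Delta)$ is within $3h$ of $\varphi(\Delta)\subset\mathcal{N}$, so $\psi(\Gamma)\subset\mathcal{E}$.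

(a) Let $w\in\mathcal{E}$ and $w^0\in\mathcal{N}$ with $|w-w^0|_\infty\le3h$. Then $\sum_k|\hat w_k-\hat w^0_k|^2=\|w-w^0\|^2\le18Dph^2=\theta p/4$, so at most $\theta p$ indices have $|\hat w_k-\hat w^0_k|>\frac12$. Outside these and the at most $\ell\le\theta p$ indices with $|\hat w^0_k|<1$ we have $|\hat w_k|\ge\frac12$. Also $\|w\|\le\sqrt p+\frac12\sqrt{\theta p}\le2\sqrt p$.

(b) The minimal vertex $h\mathbf{i}$, $\mathbf{i}\in\mathbb{Z}^{2Dp}$, of each cube of $\mathcal{E}$ lies in $\mathcal{E}$, so $|\mathbf{i}|^2\le4p/h^2$ by (a). By Lemma~\ref{lem:gauss} there are at most $3^{2Dp}\exp(4p/h^2)$ such $\mathbf{i}$, and each is the minimal vertex of $2^{2Dp}$ lattice cubes. A cube of dimension at most $M$ and side $h\le1$ is a union of at most $\lceil1/\varepsilon\rceil^M\le(2/\varepsilon)^M$ cubes of side at most $\varepsilon$; take one point in each. We may take $C_1=6^{2D}\exp(4/h^2)$.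
\end{proof}

\subsection{Random multipliers and small balls}

Let $g=(g^{(i)}_k)$, $1\le i\le r$, $k\in\mathbb{Z}/p$, be independent and uniformly distributed in the closed unit ball of $\mathbb{C}^D$; the space $\mathcal{G}$ is the product of these $rp$ balls. For $w\in\mathcal{W}$ define $z^{(i)}(w)\in\mathbb{C}^{\mathbb{Z}/p}$ by its Fourier coefficients,
\[
\widehat{z^{(i)}(w)}_k=\sum_{m=1}^Dg^{(i)}_{k,m}\,\hat w_{k,m},\qquad\text{and put}\qquad q^{(i)}_n(w)=\operatorname{Re}z^{(i)}(w)_n .
\]
The map $z^{(i)}$ is linear; it commutes with $T$, because $T$ multiplies the $k$-th coefficient by $\zeta^k$ on both sides; and $\|z^{(i)}(w)\|\le\|w\|$ by the Cauchy--Schwarz inequality.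

\begin{lemma}\label{lem:smallball}
Let $C_2=(4D/\pi)\exp(8\pi)$. Fix $w\in\mathcal{E}$, an index $i$, a subset $\sigma\subset\mathbb{Z}/p$, a number $\delta\in(0,1]$, and intervals $I_n$, $n\in\sigma$, of length at most $4\delta$. Then
\[
P\big(q^{(i)}_n(w)\in I_n\text{ for all }n\in\sigma\big)\le C_2^p\,\delta^{\max(0,|\sigma|-4\theta p)}.
\]
\end{lemma}

\begin{proof}
Write $z=z^{(i)}(w)$ and $J=\{k:|\hat w_k|\ge\frac12\}$, so that $|J|\ge(1-2\theta)p$. Condition on the $g_k^{(i)}$ with $k\notin J$; we bound the conditional probability. By unitary invariance of the ball, $\hat z_k$ has the law of $|\hat w_k|$ times the first complex coordinate of a uniform point of the unit ball of $\mathbb{C}^D$. The ball of radius $\varrho$ in $\mathbb{C}^m$ has volume $\pi^m\varrho^{2m}/m!$, so this coordinate has density $\frac D\pi(1-|s|^2)^{D-1}\le\frac D\pi$ on the unit disk. Hence the $\hat z_k$, $k\in J$, are independent with densities at most $4D/\pi$. Let $v$ be the orthogonal projection of $z$ to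
\[
\mathcal{V}=\{v\in\mathbb{C}^{\mathbb{Z}/p}:\ \hat v_k=0\text{ for }k\notin J\},
\]
a space of real dimension $2|J|$. As the Fourier transform is unitary, $v$ has density at most $(4D/\pi)^{|J|}\le(4D/\pi)^p$ on $\mathcal{V}$, and $\|v\|\le\|z\|\le\|w\|\le2\sqrt p$. The component $z-v$ is fixed by the conditioning, so the event says that $\operatorname{Re}v_n\in I'_n$ for $n\in\sigma$, with fixed translates $I'_n$ of the $I_n$.

The constraints are in the time domain and the randomness is in the frequency domain, so we look for directions that belong to both. Let $\mathbb{R}^\sigma\subset\mathbb{C}^{\mathbb{Z}/p}$ be the space of real-valued functions supported in $\sigma$, and $\mathcal{R}=\mathcal{V}\cap\mathbb{R}^\sigma$. In the ambient real dimension $2p$, its dimension $b$ satisfies $b\ge|\sigma|+2|J|-2p\ge|\sigma|-4\theta p$. For $\mathbf{r}\in\mathcal{R}$ the real inner product of $v$ and $\mathbf{r}$ is $\sum_{n\in\sigma}\operatorname{Re}(v_n)\mathbf{r}_n$. So the orthogonal projection of $v$ to $\mathcal{R}$ equals that of the vector $(\operatorname{Re}v_n)_{n\in\sigma}\in\mathbb{R}^\sigma$.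 On the event this vector lies in the box $\prod I'_n$, hence in a fixed ball of radius $2\delta\sqrt p$, and so the projection lies in a fixed ball of radius $2\delta\sqrt p$ in $\mathcal{R}$. The component of $v$ in the orthogonal complement of $\mathcal{R}$ in $\mathcal{V}$ has norm at most $2\sqrt p$. By Lemma~\ref{lem:gauss} and scaling, the product of these two balls has volume at most $\delta^b\exp(4\pi p)\cdot\exp(4\pi p)$. The conditional probability is at most $C_2^p\delta^b$, and $\delta\le1$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:random}}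

Let $\chi(s)=\operatorname{dist}(s,\frac14\mathbb{Z})-\frac1{16}$ for $s\in\mathbb{R}$. This function takes values in $[-\frac1{16},\frac1{16}]$, is $1$-Lipschitz, and is affine of slope $\pm1$ on each interval $[\frac k8,\frac{k+1}8]$, $k\in\mathbb{Z}$. Define
\[
a_g(\gamma)_{n,i}=\tfrac12+\chi\big(q^{(i)}_n(\psi(\gamma))\big)\qquad(n\in\mathbb{Z}/p,\ 1\le i\le r).
\]
Then $a_g$ is equivariant, jointly continuous in $(g,\gamma)$, and $|a_g-c|_\infty\le\frac1{16}$.

Let $A\neq\emptyset$ have sup-diameter at most $\delta\le1$, fix $v\in A$, and put $\varepsilon=\delta\sqrt{\theta/(2D)}\le1$. For $k\in\mathbb{Z}$ and $\upsilon\in\mathbb{R}$ the set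
\[
I(k,\upsilon)=\{s\in[\tfrac k8,\tfrac{k+1}8]:\ |\tfrac12+\chi(s)-\upsilon|\le2\delta\}
\]
is empty or a closed interval of length at most $4\delta$. Consider the data consisting of a point $w\in\mathcal{E}_\varepsilon$, subsets $\sigma_1,\dots,\sigma_r\subset\mathbb{Z}/p$ with $|\sigma_i|\ge(1-\theta)p$, and integers $k_{n,i}$, $n\in\sigma_i$, with $\sum_{n\in\sigma_i}k_{n,i}^2\le514p$ for each $i$. To such data attach the closed event
\begin{equation}\label{eq:event}
q^{(i)}_n(w)\in I(k_{n,i},v_{n,i})\quad\text{for all }i\text{ and all }n\in\sigma_i .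
\end{equation}

Suppose that $a_g(\gamma)\in A$. We show that \eqref{eq:event} holds for some data. Let $w'=\psi(\gamma)$ and choose $w\in\mathcal{E}_\varepsilon$ with $|w-w'|_\infty\le\varepsilon$. Then $\|z^{(i)}(w)-z^{(i)}(w')\|^2\le2Dp\,\varepsilon^2=\delta^2\theta p$, so the set $\sigma_i$ of $n$ with $|q^{(i)}_n(w)-q^{(i)}_n(w')|\le\delta$ has at least $(1-\theta)p$ elements. For $n\in\sigma_i$,
\[
|\tfrac12+\chi(q^{(i)}_n(w))-v_{n,i}|\le|q^{(i)}_n(w)-q^{(i)}_n(w')|+|a_g(\gamma)_{n,i}-v_{n,i}|\le2\delta .
\]
Let $k_{n,i}=\lfloor8q^{(i)}_n(w)\rfloor$. Then $q^{(i)}_n(w)\in I(k_{n,i},v_{n,i})$. From $|k_{n,i}|\le8|q^{(i)}_n(w)|+1$ we get $k_{n,i}^2\le128\,q^{(i)}_n(w)^2+2$, and $\sum_nq^{(i)}_n(w)^2\le\|w\|^2\le4p$ gives $\sum_nk_{n,i}^2\le514p$.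

For fixed data, the conditions for different $i$ depend on the independent vectors $g^{(i)}$, and $|\sigma_i|-4\theta p\ge(1-5\theta)p>0$. By Lemma~\ref{lem:smallball} the event \eqref{eq:event} has probability at most $C_2^{rp}\delta^{rp-5\theta rp}$. There are at most $C_1^p(2/\varepsilon)^M\le\big(2C_1\sqrt{2D/\theta}\big)^p\delta^{-M}$ points $w$ (recall $M\le p$), at most $2^{rp}$ choices of the $\sigma_i$, and, by Lemma~\ref{lem:gauss}, at most $(3\exp(514))^{rp}$ choices of the $k_{n,i}$. The union of the events \eqref{eq:event} has probability at most $C^p\delta^{rp-M-5\theta rp}$ with $C=2C_1\sqrt{2D/\theta}\,\big(6\exp(514)\,C_2\big)^r$. \hfill$\square$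

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $X=X(r)$ be the system of Section~\ref{sec:system}; it has mean dimension $0$ by Proposition~\ref{prop:mdim0}. Let $(Z,T)\supset(X,T)$ and $d\in\mathcal{D}(Z)$. Fix $\alpha$ with $0<\alpha<r-\frac18$ and then $\theta\in(0,\frac1{10}]$ with $\alpha<r-\frac18-5\theta r$. It suffices to find $\mu\in\mathcal{M}^T(X)$ with $\underline{\operatorname{rdim}}(Z,T,d,\mu)\ge\alpha$.

Since $X$ is closed in $Z$, Tietze's theorem extends $y_0\colon X\to[0,1]^r$ to a continuous map $Z\to[0,1]^r$. Choose a $d$-Lipschitz map $f\colon Z\to\mathbb{R}^r$ within sup-distance $\frac1{16}$ of this extension; then $f(Z)\subset[-1,2]^r$. For an odd prime $p$, the restriction of the orbit map $\Phi_p$ to $K=\operatorname{Fix}(T^p|X)$ is continuous and equivariant, and $|\Phi_p-y|_\infty\le\frac1{16}$. Let $\mathcal{G}$, $a_g$, $C$ be as in Proposition~\ref{prop:random}, and let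
\[
\Xi=\{(g,x)\in\mathcal{G}\times K:\ \Phi_p(x)\in a_g(\Gamma)\}.
\]
It is the projection of the compact set $\{(g,x,\gamma):\Phi_p(x)=a_g(\gamma)\}$, hence compact, and $\Xi_g\ne\emptyset$ for every $g$ by Theorem~\ref{thm:intersect}. Let $\nu_p$ be the law of a Borel selection $x(g)\in\Xi_g$ given by Lemma~\ref{lem:selection}. If $A$ is a Borel set of sup-diameter at most $\delta\in(0,1]$, then $\Phi_p(x(g))\in A$ implies $a_g(\Gamma)\cap A\ne\emptyset$, so $\nu_p(\Phi_p\in A)\le C^p\delta^{rp-M-5\theta rp}$. As $M\le p/8+2$, the exponent is at least $\alpha p$ once $p\,(r-\frac18-5\theta r-\alpha)\ge2$. So \eqref{eq:smallball} holds for all large primes $p$. The measures $\mu_p$ are concentrated on the compact invariant set $X$, so they have a weak limit $\mu$, concentrated on $X$, along a sequence of primes. Proposition~\ref{prop:criterion} gives $\mu\in\mathcal{M}^T(X)$ and $\underline{\operatorname{rdim}}(Z,T,d,\mu)\ge\alpha$.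
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\hat X=\{\infty\}\cup\bigsqcup_{r\ge1}X(r)$ be the one-point compactification of the disjoint union, with $T\infty=\infty$. The union is locally compact and second countable, so $\hat X$ is compact metrizable. The sets $Y_{m}=\{\infty\}\cup\bigsqcup_{r>m}X(r)$ are clopen and invariant and form a neighborhood base of $\infty$, so $T$ is a homeomorphism.

\emph{Mean dimension.} If a system is the disjoint union of finitely many clopen invariant sets, then $\operatorname{Widim}_\varepsilon(\cdot,d_N)$ of the whole is the maximum of the values on the pieces: maps on the pieces combine to a map into the disjoint union of the complexes, and a map on the whole restricts to each piece. Fix $d\in\mathcal{D}(\hat X)$ and $\varepsilon>0$, and choose $m$ such that $Y_m$ lies in the $\varepsilon/3$-ball about $\infty$. By invariance $Y_m$ has $d_N$-diameter less than $\varepsilon$ for all $N$, so its width dimension is $0$. For $r\le m$ we have $\operatorname{Widim}_\varepsilon(X(r),d_N)=o(N)$ by \eqref{eq:mdim}, because mean dimension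 does not depend on the metric. Hence $\operatorname{mdim}(\hat X,T)=0$, and $\operatorname{mdim}(\hat X\sqcup Q,T)=\max(0,a)=a$.

\emph{The measure.} Let $Z$ be $\hat X$ or $\hat X\sqcup Q$, and $d\in\mathcal{D}(Z)$. Theorem~\ref{thm:A} already makes the suprema infinite; to get a single measure we mix, with dimensions growing faster than the weights decay. For $k\ge1$ we have $4^k/2<4^k-\frac18$, so there is $\mu_k\in\mathcal{M}^T(X(4^k))$ with $\underline{\operatorname{rdim}}(Z,T,d,\mu_k)\ge4^k/2$. Put $\mu=\sum_{k\ge1}2^{-k}\mu_k$. Let $(\mathbf{X},\mathbf{Y})$ be admissible for $R(d,\mu,\varepsilon)$ with length $N$, fix $k$, and let $\mathbf{S}$ be the indicator of the event $\mathbf{X}\in X(4^k)$, which has probability $2^{-k}$. Given $\mathbf{S}=1$, the variable $\mathbf{X}$ has law $\mu_k$, and the conditional expected distortion is less than $2^k\varepsilon$ because distortion is nonnegative. Since $\mathbf{S}$ is a function of $\mathbf{X}$, (I1) and (I3) give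
\[
I(\mathbf{X};\mathbf{Y})=I((\mathbf{X},\mathbf{S});\mathbf{Y})\ge2^{-k}I(\mathbf{X};\mathbf{Y}|\mathbf{S}=1)\ge2^{-k}N\,R(d,\mu_k,2^k\varepsilon).
\]
Hence $R(d,\mu,\varepsilon)\ge2^{-k}R(d,\mu_k,2^k\varepsilon)$. As $\log(1/(2^k\varepsilon))/\log(1/\varepsilon)\to1$ for $\varepsilon\to0$, we get $\underline{\operatorname{rdim}}(Z,T,d,\mu)\ge2^{-k}\cdot4^k/2=2^{k-1}$ for every $k$. So $\underline{\operatorname{rdim}}(Z,T,d,\mu)=\infty$, and therefore also $\overline{\operatorname{rdim}}(Z,T,d,\mu)=\infty$.
\end{proof}

\begin{thebibliography}{9}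

\bibitem{Tsukamoto}
Masaki Tsukamoto, \emph{Variational principle for mean dimension with potential of $\mathbb{R}^d$-actions: I}, arXiv:2310.03989 (2023).

\end{thebibliography}
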